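\title{Lefschetz decompositions of Grassmannians by exchange of exceptional objects}

\begin{abstract}
Let $X=\mathrm{Gr}(k,V)$ with $\dim V=n$, over an algebraically closed field of characteristic zero. The group $\mathbb Z/n$ rotates the Young diagrams contained in a $k\times(n-k)$ rectangle. Take in each orbit the lexicographically smallest upper triangular diagram $\lambda$, and twist the bundle $\Sigma^\lambda\mathcal U^*$ by $\mathcal O_X(i)$ for all $i\ge0$ smaller than the size of the orbit. We prove that these $\binom nk$ bundles generate $D^b(X)$, so that they give a Lefschetz decomposition of $D^b(X)$. The proof starts from Kapranov's full exceptional collection and exchanges its objects one at a time, in an order that keeps every intermediate collection exceptional. It also shows that every semi-orthogonal Lefschetz collection of the same shape is full, and it gives a combinatorial criterion for semi-orthogonality.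
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be an algebraically closed field of characteristic zero, $V$ an $n$-dimensional vector space over $\Bbbk$, and $1\le k\le n-1$. Let $X=\mathrm{Gr}(k,V)$ be the Grassmannian of $k$-dimensional subspaces of $V$, let $\mathcal U\subset V\otimes\mathcal O_X$ be the tautological subbundle of rank $k$, and let $\mathcal O_X(1)=\Lambda^k\mathcal U^*$ be the positive generator of $\mathrm{Pic}\,X$. Schur functors $\Sigma^\lambda$ are normalized so that $\Sigma^{(1,0,\ldots,0)}\mathcal U^*=\mathcal U^*$, $\Sigma^{(2,0,\ldots,0)}\mathcal U^*=S^2\mathcal U^*$ and $\Sigma^{(1,1,0,\ldots,0)}\mathcal U^*=\Lambda^2\mathcal U^*$. We work in the bounded derived category $D^b(X)$ of coherent sheaves. For a subcategory $\mathcal C$ we write $\mathcal C(i)$ for its image under $-\otimes\mathcal O_X(i)$, and $\langle\cdots\rangle$ denotes the smallest full triangulated subcategory, closed under isomorphism, that contains the given objects or subcategories.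

A chain of admissible subcategories $\mathcal A_0\supset\mathcal A_1\supset\cdots\supset\mathcal A_{n-1}$ is a \emph{Lefschetz decomposition} of $D^b(X)$ if
\[
D^b(X)=\langle\mathcal A_0,\mathcal A_1(1),\ldots,\mathcal A_{n-1}(n-1)\rangle
\]
is a semi-orthogonal decomposition (these terms are recalled in Section~\ref{sec:exchange}). Such a decomposition builds the whole category from the first block $\mathcal A_0$ and the twist. There is no room for a further block. Indeed, $\omega_X\cong\mathcal O_X(-n)$, so Serre duality gives $\mathrm{Hom}(F(n),F[\dim X])\cong\mathrm{Hom}(F,F)^*\ne0$ for every $F\neq0$, and $F(n)$ cannot be placed after $F$. The model case is $k=1$: here $X=\mathbb P^{n-1}$, every $\mathcal A_i$ is $\langle\mathcal O\rangle$, and the decomposition is $\langle\mathcal O,\mathcal O(1),\ldots,\mathcal O(n-1)\rangle$.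

For general $k$, Kapranov's theorem provides a full exceptional collection $(\Sigma^\lambda\mathcal U^*)$ indexed by the set $Y_{k,n-k}$ of Young diagrams $\lambda=(\lambda_1\ge\cdots\ge\lambda_k\ge0)$ with $\lambda_1\le n-k$. Twisting $\Sigma^\lambda\mathcal U^*$ by $\mathcal O_X(1)$ adds a full column to $\lambda$, and this stays in $Y_{k,n-k}$ as long as $\lambda_1<n-k$. The operation extends to an action of $\mathbb Z/n$ on $Y_{k,n-k}$, with generator
\[
g\colon\lambda\mapsto\begin{cases}(\lambda_1+1,\ldots,\lambda_k+1)&\text{if }\lambda_1<n-k,\\ (\lambda_2,\ldots,\lambda_k,0)&\text{if }\lambda_1=n-k.\end{cases}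
\]
If $\lambda$ is encoded by its boundary path, a word of length $n$ with $k$ vertical steps as in Figure~\ref{fig:paths}, then $g$ moves the last step to the front. Let $o(\lambda)$ be the size of the orbit of $\lambda$. It is tempting to pick one diagram $\lambda$ in each orbit and to use $\Sigma^\lambda\mathcal U^*(i)$ in place of $\Sigma^{g^i\lambda}\mathcal U^*$ for $0\le i<o(\lambda)$. The number of objects is still $\binom nk$, and they now come arranged in Lefschetz form. The representative has to be chosen with care.

A diagram $\lambda\in Y_{k,n-k}$ is \emph{upper triangular} if $\lambda_i\le(n-k)(k-i)/k$ for $i=1,\ldots,k$, that is, if its boundary path never goes below the diagonal of the rectangle. Every orbit contains an upper triangular diagram (see Lemma~\ref{lem:special}). An upper triangular diagram is \emph{minimal upper triangular} if it is lexicographically smallest among the upper triangular diagrams of its orbit. Let $Y^{mu}_{n,k}$ be the set of these diagrams; it contains exactly one element of each orbit. For $n=6$, $k=3$ it consists of $(0,0,0)$, $(1,0,0)$, $(1,1,0)$, $(2,1,0)$,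 with $o=6,6,6,2$. For $i=0,\ldots,n-1$ put
\[
\mathcal A_i=\langle\Sigma^\lambda\mathcal U^*\mid\lambda\in Y^{mu}_{n,k},\ i<o(\lambda)\rangle\subset D^b(X),
\]
so that $\mathcal A_0\supset\mathcal A_1\supset\cdots\supset\mathcal A_{n-1}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (0,1) rectangle (1,3);
\draw[gray] (0,0) grid (3,3);
\draw[dashed] (0,0)--(3,3);
\draw[very thick] (0,0)--(0,1)--(1,1)--(1,3)--(3,3);
\node[left] at (0,0.5) {$0$}; \node[left] at (1,1.5) {$2$}; \node[left] at (1,2.5) {$3$};
\node at (1.5,-0.5) {$\lambda=(1,1,0)$};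
\begin{scope}[xshift=5cm]
\fill[gray!25] (0,2) rectangle (2,3);
\draw[gray] (0,0) grid (3,3);
\draw[dashed] (0,0)--(3,3);
\draw[very thick] (0,0)--(0,2)--(2,2)--(2,3)--(3,3);
\node[left] at (0,0.5) {$0$}; \node[left] at (0,1.5) {$1$}; \node[left] at (2,2.5) {$4$};
\node at (1.5,-0.5) {$\lambda=(2,0,0)$};
\end{scope}
\end{tikzpicture}
\caption{Two upper triangular diagrams (shaded) for $n=6$, $k=3$. Each boundary path (thick) runs from the lower left to the upper right corner and never goes below the diagonal. Its six steps are numbered $0,\ldots,5$, and the numbers of the vertical steps are shown. The sets $\{0,2,3\}$ and $\{0,1,4\}$ differ by a translation modulo $6$, so the two diagrams lie in one orbit of $\mathbb Z/6$; the left one is lexicographically smaller.}\label{fig:paths}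
\end{figure}

It is known that the collection $(\Sigma^\lambda\mathcal U^*\mid\lambda\in Y^{mu}_{n,k})$ is exceptional and that $\mathcal A_0,\mathcal A_1(1),\ldots,\mathcal A_{n-1}(n-1)$ are semi-orthogonal, so that they form a Lefschetz decomposition of the subcategory $\mathcal A\subset D^b(X)$ that they generate. The problem, which comes from Fonarev's paper \cite{Fonarev}, is whether $\mathcal A=D^b(X)$. A count suggests that the answer is yes. The category $\mathcal A$ is generated by an exceptional collection of $N=\binom nk$ objects, so $K_0(\mathcal A)\cong\mathbb Z^N$. Also $K_0(D^b(X))\cong\mathbb Z^N$ by Kapranov's theorem, and $K_0(D^b(X))=K_0(\mathcal A)\oplus K_0(\mathcal A^\perp)$. Hence $K_0(\mathcal A^\perp)=0$. This concerns only the Grothendieck group of $\mathcal A^\perp$, and what has to be shown is that the category itself is zero.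

\begin{theorem}\label{thm:A}
For all $1\le k\le n-1$ the categories $\mathcal A_i(i)$, $0\le i\le n-1$, generate $D^b(X)$. Thus the $\mathcal A_i$ form a Lefschetz decomposition of $D^b(X)$.
\end{theorem}

The proof constructs no resolutions or exact sequences. It rests on a formal fact (Lemma~\ref{lem:exchange}): if a single object of a full exceptional collection is replaced and the result is still an exceptional collection, then the result is still full. So it suffices to pass from Kapranov's collection to the new one by single exchanges $\Sigma^{g^i\lambda}\mathcal U^*\leadsto\Sigma^\lambda\mathcal U^*(i)$ through exceptional collections. Section~\ref{sec:examples} does this by hand for $\mathrm{Gr}(2,4)$ and $\mathrm{Gr}(2,5)$, and the second case shows that the order of the exchanges matters. In general one needs a usable test for the vanishing of Ext groups between the bundles $\Sigma^\alpha\mathcal U^*$ (Section~\ref{sec:linked}), a proof that a good order of exchanges exists whenever the target collection passes the test (Theorem~\ref{thm:B}), and a proof that minimal upper triangular diagrams pass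 it (Section~\ref{sec:minimal}). The external inputs are Kapranov's theorem, the Borel--Weil--Bott theorem and the Littlewood--Richardson rule; semi-orthogonality is reproved on the way. Section~\ref{sec:converse} uses in addition the PRV theorem to show that the test is sharp (Theorem~\ref{thm:C}). It follows that for any set of orbit representatives with $\lambda_k=0$, semi-orthogonality already implies fullness (Corollary~\ref{cor:all}).

\section{Exchanging one object of an exceptional collection}\label{sec:exchange}

Write $D=D^b(X)$ and $\mathrm{Ext}^\bullet(A,B)=\bigoplus_m\mathrm{Hom}(A,B[m])$. An object $E$ is \emph{exceptional} if $\mathrm{Ext}^\bullet(E,E)=\Bbbk$. A sequence $(E_1,\ldots,E_N)$ of exceptional objects is an \emph{exceptional collection} if $\mathrm{Ext}^\bullet(E_j,E_i)=0$ for $j>i$, and it is \emph{full} if it generates $D$. A subsequence of an exceptional collection is an exceptional collection. Triangulated subcategories $\mathcal C_1,\ldots,\mathcal C_m$ are \emph{semi-orthogonal} if $\mathrm{Hom}(\mathcal C_j,\mathcal C_i)=0$ for $j>i$; by the long exact sequences of $\mathrm{Hom}$,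 it is enough that $\mathrm{Ext}^\bullet$ vanishes between generators. They form a \emph{semi-orthogonal decomposition} if, in addition, they generate $D$.

A subcategory $\mathcal N\subset D$ is \emph{admissible} if its inclusion has a left and a right adjoint. We use two standard facts. A subcategory of $D$ generated by an exceptional collection is admissible. If $\mathcal N$ is admissible and $\mathcal N^\perp=\{F:\mathrm{Hom}(\mathcal N,F)=0\}$, then every $F\in D$ fits into a triangle $M\to F\to LF$ with $M\in\mathcal N$ and $LF\in\mathcal N^\perp$; this triangle is unique up to isomorphism, and $L\colon D\to\mathcal N^\perp$ is an exact functor, left adjoint to the inclusion. It kills $\mathcal N$ and satisfies $LF\cong F$ for $F\in\mathcal N^\perp$.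

Finally, if $Y$ is exceptional, every object of $\langle Y\rangle$ is a finite direct sum of shifts of $Y$. A morphism between two such sums is given by one matrix over $\Bbbk$ for each shift; after a change of bases it is a direct sum of identity maps and zero maps, so its cone is again a sum of shifts of $Y$.

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $\mathfrak N$ be a finite set of objects of $D$ and let $Z,Z'$ be objects not in $\mathfrak N$. Suppose that each of the sets $\mathfrak N\cup\{Z\}$ and $\mathfrak N\cup\{Z'\}$ can be ordered into an exceptional collection. If $\mathfrak N\cup\{Z\}$ generates $D$, then so does $\mathfrak N\cup\{Z'\}$.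
\end{lemma}

The two orders are unrelated: they may differ on $\mathfrak N$, and $Z$, $Z'$ may stand anywhere. For this reason we do not compare $Z$ with $Z'$ directly; we compare their projections to the orthogonal of $\mathfrak N$.

\begin{proof}
The subcategory $\mathcal N=\langle\mathfrak N\rangle$ is generated by an exceptional collection, hence admissible. Let $L\colon D\to\mathcal N^\perp$ be as above.

We claim that $Y=LZ$ is exceptional. Write the exceptional order as $(\mathfrak N_1,Z,\mathfrak N_2)$ and put $\mathcal N_i=\langle\mathfrak N_i\rangle$. Let $M\to Z\to Y_0$ be the triangle with $M\in\mathcal N_1$ and $Y_0\in\mathcal N_1^\perp$. Since $\mathfrak N_2$ comes last, $\mathrm{Ext}^\bullet(\mathcal N_2,Z)=0$ and $\mathrm{Ext}^\bullet(\mathcal N_2,M)=0$, so $Y_0\in\mathcal N_2^\perp$ as well. Thus $Y_0\in\mathcal N^\perp$, and $Y_0\cong Y$ by uniqueness of the triangle. Now $\mathrm{Ext}^\bullet(M,Y)=0$ because $Y\in\mathcal N^\perp$, and $\mathrm{Ext}^\bullet(Z,M)=0$ because $Z$ comes after $\mathfrak N_1$. The triangle gives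
\[
\mathrm{Ext}^\bullet(Y,Y)=\mathrm{Ext}^\bullet(Z,Y)=\mathrm{Ext}^\bullet(Z,Z)=\Bbbk .
\]
The argument used only that $\mathfrak N\cup\{Z\}$ has an exceptional order, so $Y'=LZ'$ is exceptional too.

The objects $F$ with $LF\in\langle Y\rangle$ form a triangulated subcategory that contains $\mathfrak N$ and $Z$; by fullness it is $D$. Hence $\mathcal N^\perp=\langle Y\rangle$, and $Y'$ is a direct sum of shifts of $Y$. Since $\mathrm{End}(Y')=\Bbbk$, there is exactly one summand: $Y'\cong Y[m]$ for some $m$. The object $Y'$ is the cone of a map from an object of $\mathcal N$ to $Z'$, so $Y'$, and with it $Y$, lies in $\langle\mathfrak N,Z'\rangle$. The triangle $M\to Z\to Y$ puts $Z$ there too. Therefore $\langle\mathfrak N,Z'\rangle=D$.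
\end{proof}

The step $Y'\cong Y[m]$ depends on $\mathcal N^\perp$ being generated by a single exceptional object. This is why we exchange objects one at a time and why every intermediate collection has to be exceptional.

\section{Cohomology of Schur bundles, and two small Grassmannians}\label{sec:examples}

A \emph{dominant weight} of $GL_k$ is a sequence of integers $\alpha=(\alpha_1\ge\cdots\ge\alpha_k)$. Let $V_\alpha$ be the irreducible representation with highest weight $\alpha$, and $\Sigma^\alpha\mathcal U^*$ the associated bundle. Then $\Sigma^\alpha\mathcal U^*(1)=\Sigma^{\alpha+(1,\ldots,1)}\mathcal U^*$, the dual $V_\alpha^*$ has highest weight $(-\alpha_k,\ldots,-\alpha_1)$, and duals and tensor products of these bundles decompose as the representations do. Consequently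
\begin{equation}\label{eq:ext}
\mathrm{Ext}^\bullet(\Sigma^\beta\mathcal U^*,\Sigma^\alpha\mathcal U^*)=\bigoplus_\gamma H^\bullet(X,\Sigma^\gamma\mathcal U^*)^{\oplus m_\gamma},
\end{equation}
where $m_\gamma$ is the multiplicity of $V_\gamma$ in $V_\alpha\otimes V_\beta^*$, which equals the multiplicity of $V_\alpha$ in $V_\gamma\otimes V_\beta$. Characteristic zero enters here and in the following two theorems.

\emph{Kapranov's theorem.} The bundles $\Sigma^\lambda\mathcal U^*$, $\lambda\in Y_{k,n-k}$, suitably ordered, form a full exceptional collection in $D^b(X)$.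

\emph{The Borel--Weil--Bott theorem} implies that $H^\bullet(X,\Sigma^\gamma\mathcal U^*)\ne0$ if and only if the entries of $(\gamma_1,\ldots,\gamma_k,0,\ldots,0)+(n,n-1,\ldots,1)$ are distinct. The first $k$ entries $\gamma_i+n+1-i$ decrease strictly and the last $n-k$ entries fill the interval $[1,n-k]$. So the condition is that for some $p$ the first $p$ entries lie above this interval and the next $k-p$ lie below it. It is enough to test the $p$-th and the $(p+1)$-st entry:
\begin{equation}\label{eq:bott}
H^\bullet(X,\Sigma^\gamma\mathcal U^*)\neq0\iff\gamma_p\ge p-k\ \text{ and }\ \gamma_{p+1}\le p-n\ \text{ for some }0\le p\le k,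
\end{equation}
where the first inequality is omitted if $p=0$ and the second if $p=k$.

For $k=2$ the theorem says that $H^\bullet(X,\Sigma^\gamma\mathcal U^*)\ne0$ if and only if $\gamma_1\notin[1-n,-2]$ and $\gamma_2\notin[2-n,-1]$. Moreover $\mathcal U\cong\mathcal U^*(-1)$, and $\Sigma^\lambda\mathcal U^*\otimes\mathcal U^*$ is the sum of the bundles $\Sigma^{\lambda+e}\mathcal U^*$, where $e=(1,0)$ or $e=(0,1)$, the latter only if $\lambda_1>\lambda_2$.

\begin{example}[$\mathrm{Gr}(2,4)$: one exchange]\label{ex:24}
The orbits are $(0,0)\mapsto(1,1)\mapsto(2,2)\mapsto(2,0)$ and $(1,0)\mapsto(2,1)$, and $Y^{mu}_{4,2}=\{(0,0),(1,0)\}$. The collection of Theorem~\ref{thm:A} consists of $\mathcal O,\mathcal O(1),\mathcal O(2),\mathcal O(3),\mathcal U^*,\mathcal U^*(1)$. It differs from Kapranov's in one object: $\mathcal O(3)$ stands in place of $S^2\mathcal U^*$. We have $\mathrm{Ext}^\bullet(\mathcal O(3),\Sigma^\lambda\mathcal U^*)=H^\bullet(X,\Sigma^\gamma\mathcal U^*)$ with $\gamma=\lambda-(3,3)$. Both entries of $\gamma$ lie in $[-3,-1]$, and nonvanishing requires $\gamma_1\notin[-3,-2]$ and $\gamma_2\notin[-2,-1]$.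 This leaves $\gamma=(-1,-3)$, that is, $\lambda=(2,0)$. So the only object of Kapranov's collection that prevents us from appending $\mathcal O(3)$ is the one to be removed. The five remaining objects followed by $\mathcal O(3)$ form an exceptional collection, and it is full by Lemma~\ref{lem:exchange}.
\end{example}

\begin{example}[$\mathrm{Gr}(2,5)$: the order matters]\label{ex:25}
The orbits are $(0,0)\mapsto(1,1)\mapsto(2,2)\mapsto(3,3)\mapsto(3,0)$ and $(1,0)\mapsto(2,1)\mapsto(3,2)\mapsto(2,0)\mapsto(3,1)$, and $Y^{mu}_{5,2}=\{(0,0),(1,0)\}$. Three exchanges are needed: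
\[
(3,0)\leadsto\mathcal O(4),\qquad(2,0)\leadsto\mathcal U^*(3),\qquad(3,1)\leadsto\mathcal U^*(4).
\]
For each new object $Z'$ we find the $\lambda\in Y_{2,3}$ with $\mathrm{Ext}^\bullet(Z',\Sigma^\lambda\mathcal U^*)\ne0$. Nonvanishing requires a summand $\gamma$ with $\gamma_1\notin[-4,-2]$ and $\gamma_2\notin[-3,-1]$.
\begin{itemize}
\item $Z'=\mathcal O(4)$: $\gamma=\lambda-(4,4)$ has entries in $[-4,-1]$, so $\gamma=(-1,-4)$ and $\lambda=(3,0)$.
\item $Z'=\mathcal U^*(3)$: $\gamma=\lambda+e-(4,4)$ has $\gamma_1\ge-4$ and $\gamma_2\le-1$. We need $\gamma_2\le-4$, which forces $\lambda_2=0$ and $e=(1,0)$, and $\gamma_1\ge-1$. So $\lambda=(2,0)$ or $(3,0)$.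
\item $Z'=\mathcal U^*(4)$: $\gamma=\lambda+e-(5,5)$ has $\gamma_1\ge-4$, because $\lambda_1+e_1\ge1$. We need $\gamma_1\ge-1$, which forces $\lambda_1=3$ and $e=(1,0)$, and $\gamma_2=\lambda_2-5\le-4$. So $\lambda=(3,0)$ or $(3,1)$.
\end{itemize}
The triple $(\mathcal U^*(3),\mathcal O(4),\mathcal U^*(4))$ is exceptional: its objects are twists of objects of Kapranov's collection, and the three backward Ext groups involve only $\gamma=(0,-1)$, $(0,-2)$, $(-1,-1)$, all with $\gamma_2\in[-3,-1]$. Perform the exchanges in the order displayed, and at each stage put the new objects after the remaining old ones. Each stage is exceptional, so the last one is full by Lemma~\ref{lem:exchange}.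

The exchange of $(3,0)$ has to come before that of $(2,0)$. Otherwise $\mathcal U^*(3)$ and $S^3\mathcal U^*$ would be present together. But $\mathrm{Ext}^\bullet(\mathcal U^*(3),S^3\mathcal U^*)\ne0$ because of $\gamma=(0,-4)$, and $\mathrm{Ext}^\bullet(S^3\mathcal U^*,\mathcal U^*(3))=H^\bullet(X,S^3\mathcal U^*\otimes\mathcal U^*)\ne0$ because of $\gamma=(4,0)$. No order makes this pair exceptional.
\end{example}

\section{Linked pairs}\label{sec:linked}

To run this argument in general we need a condition on $\alpha,\beta$ that detects the nonvanishing of \eqref{eq:ext} without decomposing a tensor product. It looks simplest after a shift that makes weights strictly monotone. For a $k$-element set $S=\{s_0<\cdots<s_{k-1}\}\subset\mathbb Z$ put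
\[
E(S)=\Sigma^\alpha\mathcal U^*,\qquad\alpha_i=s_{k-i}-(k-i)\quad(1\le i\le k).
\]
This is a bijection between $k$-element subsets of $\mathbb Z$ and dominant weights; we call $\alpha$ the weight of $S$. We have $E(S+i)=E(S)(i)$, and $\alpha\in Y_{k,n-k}$ if and only if $S\subset[0,n)$. The elements of a second set $S'$ are always written $s'_0<\cdots<s'_{k-1}$.

\begin{definition}\label{def:linked}
Let $0\le q\le k$. The ordered pair $(S',S)$ is \emph{$q$-linked} if
\[
s'_l\le s_{l+q}\quad(0\le l<k-q),\qquad s'_l\ge s_{l+q-k}+n\quad(k-q\le l<k).
\]
\end{definition}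

Thus $0$-linked means $s'_l\le s_l$ for all $l$, and $k$-linked means $s'_l\ge s_l+n$ for all $l$. For $k=1$ these are the two ranges $s-s'\ge0$ and $s-s'\le-n$ in which $\mathcal O(s-s')$ has cohomology on $\mathbb P^{n-1}$. The definition respects Serre duality: $(S',S)$ is $q$-linked if and only if $(S+n,S')$ is $(k-q)$-linked, the two systems of inequalities being the same.

Let $\alpha,\beta$ be the weights of $S,S'$ and put $p=k-q$. From the definition of the weights,
\[
\alpha_i-\beta_{q+i}=s_{k-i}-s'_{p-i}-q,\qquad\alpha_{p+j}-\beta_j=s_{q-j}-s'_{k-j}+p .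
\]
Taking $l=p-i$ and $l=k-j$, we see that $(S',S)$ is $q$-linked if and only if
\begin{equation}\label{eq:weights}
\alpha_i-\beta_{q+i}\ge-q\quad(1\le i\le p),\qquad\alpha_{p+j}-\beta_j\le p-n\quad(1\le j\le q).
\end{equation}
The bounds $-q=p-k$ and $p-n$ are those of \eqref{eq:bott}. To pass from \eqref{eq:bott} to \eqref{eq:weights} we must bound $\gamma_p$ from above and $\gamma_{p+1}$ from below by differences of entries of $\alpha$ and $\beta$. The following inequalities do this.

\begin{lemma}[Weyl inequalities]\label{lem:weyl}
If $V_\alpha\subset V_\gamma\otimes V_\beta$, then for $1\le i,j\le k$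
\begin{align}
\alpha_{i+j-1}&\le\gamma_i+\beta_j&&\text{if }i+j-1\le k,\label{eq:w1}\\
\alpha_{i+j-k}&\ge\gamma_i+\beta_j&&\text{if }i+j\ge k+1.\label{eq:w2}
\end{align}
\end{lemma}

\begin{proof}
Adding a constant $a$ to all entries of $\gamma$, a constant $b$ to all entries of $\beta$, and $a+b$ to all entries of $\alpha$ changes neither the hypothesis nor the conclusion, so we may assume that all entries are nonnegative. By the Littlewood--Richardson rule, $\gamma\subset\alpha$ and the boxes of the skew diagram $\alpha/\gamma$ can be filled with positive integers so that rows increase weakly to the right, columns increase strictly downward, each $v$ occurs $\beta_v$ times, and the \emph{lattice condition} holds: when the rows are read from top to bottom, each from right to left, at every moment the number of $v$'s read is at most the number of $(v-1)$'s read, for every $v\ge2$.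

Put $r=i+j-1\le k$ and $N=\alpha_r-\gamma_i$. We must show $N\le\beta_j$, and we may assume $N>0$. Let $c$ be one of the $N$ columns with $\gamma_i<c\le\alpha_r$. For $i\le t\le r$ we have $\gamma_t\le\gamma_i<c\le\alpha_r\le\alpha_t$, so the $j$ boxes of column $c$ in rows $i,\ldots,r$ lie in $\alpha/\gamma$. By column strictness the entry in row $r$ is at least $j$. So row $r$ has at least $N$ entries $\ge j$.

Let $n_v$ be the number of $v$'s in row $r$ and $c_v$ the number of $v$'s above row $r$. Row $r$ is read in weakly decreasing order, so all its $v$'s are read before any of its $(v-1)$'s, and the lattice condition gives $c_v+n_v\le c_{v-1}$ for $v\ge2$. Therefore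
\[
\beta_j\ge c_j+n_j\ge c_{j+1}+n_{j+1}+n_j\ge\cdots\ge\sum_{v\ge j}n_v\ge N,
\]
which is \eqref{eq:w1}. Now apply \eqref{eq:w1} to $V_\alpha^*\subset V_\gamma^*\otimes V_\beta^*$ with the indices $i'=k+1-i$ and $j'=k+1-j$. The condition $i'+j'-1\le k$ reads $i+j\ge k+1$, and since $k+1-(i'+j'-1)=i+j-k$ the inequality reads $-\alpha_{i+j-k}\le-\gamma_i-\beta_j$. This is \eqref{eq:w2}.
\end{proof}

\begin{proposition}\label{prop:linked}
If $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$, then $(S',S)$ is $q$-linked for some $0\le q\le k$.
\end{proposition}

\begin{proof}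
By \eqref{eq:ext} and \eqref{eq:bott} there are $\gamma$ with $V_\alpha\subset V_\gamma\otimes V_\beta$ and $0\le p\le k$ such that, with $q=k-p$, we have $\gamma_p\ge-q$ if $p\ge1$ and $\gamma_{p+1}\le p-n$ if $q\ge1$. For $1\le i\le p$, inequality \eqref{eq:w2} for the indices $p$ and $q+i$ gives $\alpha_i\ge\gamma_p+\beta_{q+i}\ge-q+\beta_{q+i}$. For $1\le j\le q$, inequality \eqref{eq:w1} for the indices $p+1$ and $j$ gives $\alpha_{p+j}\le\gamma_{p+1}+\beta_j\le p-n+\beta_j$. This is \eqref{eq:weights}.
\end{proof}

\section{Windows and fullness}\label{sec:windows}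

In Example~\ref{ex:25}, the exchange of $S^2\mathcal U^*=E(\{0,3\})$ for $\mathcal U^*(3)=E(\{3,5\})$ keeps the residues modulo $n=5$ and changes the representatives. All our exchanges are of this kind.

Let $R\subset\mathbb Z/n$ be a $k$-element subset (briefly, a \emph{$k$-subset}) and $\tilde R\subset\mathbb Z$ its preimage. A \emph{labeling} of $R$ is an increasing enumeration $\tilde R=\{b_i\}_{i\in\mathbb Z}$; it satisfies $b_{i+k}=b_i+n$. For $b_a\in\tilde R$, the \emph{window of $R$ starting at $b_a$} is
\[
\tilde R\cap[b_a,b_a+n)=\{b_a,\ldots,b_{a+k-1}\}.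
\]
A window $S$ has $s_{k-1}<s_0+n$, so $S-s_0\subset[0,n)$, and $E(S)$ is exceptional as a twist of an object of Kapranov's collection. Windows of different $k$-subsets are different, since $R$ is the set of residues of its windows.

For windows the linking inequalities compare two labelings index by index. Let $(b_i)$, $(b'_i)$ be labelings of $R$, $R'$, let $0\le q\le k$, and let $S$, $S'$ be the windows starting at $b_a$ and $b'_{a+q}$. Then
\begin{equation}\label{eq:labels}
(S',S)\text{ is $q$-linked}\iff
\begin{cases}b'_i\ge b_i&(a\le i<a+q),\\ b'_i\le b_i&(a+q\le i<a+k).\end{cases}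
\end{equation}
Indeed, $s_l=b_{a+l}$ and $s'_l=b'_{a+q+l}$. The first family in Definition~\ref{def:linked} is $b'_i\le b_i$ with $i=a+q+l$, and the second is $b'_i+n\ge b_i+n$ with $i=a+q+l-k$.

\begin{definition}\label{def:choice}
A \emph{choice} $\tau$ assigns to each $k$-subset $R\subset\mathbb Z/n$ an element $\tau(R)\in\tilde R\cap[0,n)$. Let $W_\tau(R)$ be the window of $R$ starting at $\tau(R)$, and let $\mathfrak E_\tau$ be the set of these $\binom nk$ windows; we identify a window $S$ with the object $E(S)$. The choice $\tau$ is \emph{unlinked} if there are no distinct $S,S'\in\mathfrak E_\tau$ such that $(S',S)$ is $q$-linked for some $1\le q\le k$.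
\end{definition}

\begin{theorem}\label{thm:B}
If the choice $\tau$ is unlinked, then $\mathfrak E_\tau$, ordered by nondecreasing $\sum_ls_l$, is a full exceptional collection in $D^b(X)$.
\end{theorem}

Exceptionality is immediate from Proposition~\ref{prop:linked}.

\begin{lemma}\label{lem:exc}
Let $\tau$ be an unlinked choice. If $S\ne S'$ in $\mathfrak E_\tau$ and $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$, then $s'_l\le s_l$ for all $l$. In particular $\mathfrak E_\tau$, ordered by nondecreasing $\sum_ls_l$, is an exceptional collection.
\end{lemma}

\begin{proof}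
The pair $(S',S)$ is $q$-linked for some $q$, and $q=0$ because $\tau$ is unlinked. As $S\ne S'$, we get $\sum_ls'_l<\sum_ls_l$, so $S'$ comes before $S$.
\end{proof}

The normalization $\tau(R)\in[0,n)$ is used through the following observation. Let $S,S'$ be windows starting in $[0,n)$ and let $(S',S)$ be $q$-linked with $q\ge1$. The inequality for $l=k-q$ gives
\begin{equation}\label{eq:out}
s'_{k-q}\ge s_0+n\ge n>s'_0,\qquad\text{hence }q\le k-1\text{ and }S'\not\subset[0,n).
\end{equation}

Let $\kappa(R)=\min(\tilde R\cap[0,n))$. Then $W_\kappa(R)=\tilde R\cap[0,n)$, and $\mathfrak E_\kappa$ is Kapranov's collection. Fix an unlinked choice $\tau$ for the rest of this section. For a set $F$ of $k$-subsets let $\tau_F$ be the choice equal to $\tau$ on $F$ and to $\kappa$ off $F$; the set $F$ records the exchanges already made. We look for an order of exchanges in which every $\tau_F$ is unlinked. The obstruction is a link between a new window and an old one, so we give it a name: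
\[
R\prec R'\quad\text{if }R\ne R'\text{ and }(W_\tau(R'),W_\kappa(R))\text{ is $q$-linked for some }q\ge1 .
\]

\begin{lemma}\label{lem:ideal}
If $R'\in F$ and $R\prec R'$ imply $R\in F$, then $\tau_F$ is unlinked.
\end{lemma}

\begin{proof}
Suppose that $S\ne S'$ in $\mathfrak E_{\tau_F}$ are windows of $R\neq R'$ and that $(S',S)$ is $q$-linked with $q\ge1$. By \eqref{eq:out}, $S'\not\subset[0,n)$, so $R'\in F$ and $S'=W_\tau(R')$. If $R\in F$, then $S,S'\in\mathfrak E_\tau$, which is impossible since $\tau$ is unlinked. So $R\notin F$ and $S=W_\kappa(R)$. Then $R\prec R'$, and the hypothesis gives $R\in F$, a contradiction.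
\end{proof}

So $R\prec R'$ means that $R$ should be exchanged before $R'$. For the choice of Example~\ref{ex:25} the new windows are $\{4,5\}$, $\{3,5\}$, $\{4,6\}$. The pair $(\{s'_0,s'_1\},\{b_0,b_1\})$ is $1$-linked if $s'_0\le b_1$ and $s'_1\ge b_0+5$. This gives exactly $\{0,4\}\prec\{0,3\}$ and $\{0,4\}\prec\{1,4\}$, in agreement with the computation by hand. An order compatible with $\prec$ exists if and only if $\prec$ has no cycles. To study cycles we make the relation explicit. The \emph{standard labeling} of $R$ is the one with $b_0<\cdots<b_{k-1}$ in $[0,n)$.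

\begin{lemma}\label{lem:prec}
Let $R\prec R'$, with standard labelings $(b_i)$, $(b'_i)$. Then $\tau(R')=b'_q$ with $1\le q\le k-1$, and
\[
b'_i\ge b_i\quad(0\le i<q),\qquad b'_i\le b_i\quad(q\le i<k).
\]
\end{lemma}

\begin{proof}
Let $S=W_\kappa(R)$, $S'=W_\tau(R')$, and let $(S',S)$ be $q$-linked with $q\ge1$; then $q\le k-1$ by \eqref{eq:out}. Write $\tau(R')=b'_r$ with $0\le r<k$. We count the elements of $S'$ smaller than $n$. Since $s'_l=b'_{r+l}$, there are $k-r$ of them. On the other hand $s'_{k-q}\ge n$ by \eqref{eq:out}, and the linking inequality for $l=k-q-1$ gives $s'_{k-q-1}\le s_{k-1}<n$, so there are $k-q$ of them. Hence $r=q$, and \eqref{eq:labels} with $a=0$ gives the inequalities.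
\end{proof}

If $q$ were the same for all $R'$, the number $\sum_{i<q}b_i-\sum_{q\le i<k}b_i$ would increase strictly along $\prec$ and exclude cycles. But $q$ depends on $R'$. The point of the next proof is that along a cycle a jump of $q$ produces a link between two windows of $\mathfrak E_\tau$.

\begin{lemma}\label{lem:acyclic}
The relation $\prec$ has no cycles.
\end{lemma}

\begin{proof}
Suppose $R_1\prec R_2\prec\cdots\prec R_r\prec R_1$, with indices modulo $r$. Let $(b^{(t)}_j)_j$ be the standard labeling of $R_t$, and write $\tau(R_t)=b^{(t)}_{q_t}$. By Lemma~\ref{lem:prec}, $1\le q_t\le k-1$ and, for all $t$,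
\begin{equation}\label{eq:cycle}
b^{(t+1)}_j\ge b^{(t)}_j\quad(0\le j<q_{t+1}),\qquad b^{(t+1)}_j\le b^{(t)}_j\quad(q_{t+1}\le j<k).
\end{equation}
Let $q=\min_tq_t$. For $0\le j<q$ the numbers $b^{(t)}_j$ increase weakly around the cycle, so they do not depend on $t$. By periodicity the same holds for $k\le j<k+q$.

Take $t$ with $q_t=q$ and suppose that $y=q_{t+1}>q$. The windows $S=W_\tau(R_t)$ and $S'=W_\tau(R_{t+1})$ start at $b^{(t)}_q$ and $b^{(t+1)}_y$. We apply \eqref{eq:labels} with $a=q$ and with $d=y-q\in[1,k-1]$ as the linking index. For $q\le j<y$ we have $b^{(t+1)}_j\ge b^{(t)}_j$ by \eqref{eq:cycle}. For $y\le j<k$ we have $b^{(t+1)}_j\le b^{(t)}_j$ by \eqref{eq:cycle}, and for $k\le j<q+k$ we have equality. So $(S',S)$ is $d$-linked. Since $R_t\ne R_{t+1}$, this contradicts the assumption that $\tau$ is unlinked.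

Thus $q_t=q$ implies $q_{t+1}=q$, and going around the cycle, all $q_t$ equal $q$. Then for $q\le j<k$ the numbers $b^{(t)}_j$ decrease weakly around the cycle, so they do not depend on $t$ either. All $R_t$ coincide, contradicting $R_1\ne R_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
A relation without cycles on a finite set has an element with no predecessor; removing such elements one after another, we list the $k$-subsets as $R_1,\ldots,R_N$ so that $R_a\prec R_b$ implies $a<b$. Put $F_j=\{R_1,\ldots,R_j\}$ for $0\le j\le N$. Each $F_j$ satisfies the hypothesis of Lemma~\ref{lem:ideal}, so $\tau_{F_j}$ is unlinked, and $\mathfrak E_{\tau_{F_j}}$ is exceptional in the order of Lemma~\ref{lem:exc}. For $j=0$ it is Kapranov's collection, which is full. The collections for $j-1$ and $j$ either coincide or differ only in the window of $R_j$. By Lemma~\ref{lem:exchange} and induction all of them are full, and for $j=N$ we obtain $\mathfrak E_\tau$.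
\end{proof}

\section{Minimal upper triangular diagrams}\label{sec:minimal}

\subsection*{From orbit representatives to choices}
For $\lambda\in Y_{k,n-k}$ let $S(\lambda)=\{s_j=\lambda_{k-j}+j\mid0\le j<k\}\subset[0,n)$, so that $E(S(\lambda))=\Sigma^\lambda\mathcal U^*$. It is the set of numbers of the vertical steps in Figure~\ref{fig:paths}. Reduction modulo $n$ identifies $Y_{k,n-k}$ with the set of $k$-subsets of $\mathbb Z/n$, and $g$ becomes $R\mapsto R+1$. Indeed, if $\lambda_1<n-k$, then $S(g\lambda)=S(\lambda)+1$. If $\lambda_1=n-k$, then $s_{k-1}=n-1$, and $S(g\lambda)$ consists of $0\equiv s_{k-1}+1$ and of the numbers $\lambda_{k-j+1}+j=s_{j-1}+1$ for $1\le j<k$.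

Call $\Lambda\subset Y_{k,n-k}$ a \emph{transversal} if it contains exactly one element of each orbit and $\lambda_k=0$ for all $\lambda\in\Lambda$. Put
\[
\mathcal A^\Lambda_i=\langle\Sigma^\lambda\mathcal U^*\mid\lambda\in\Lambda,\ i<o(\lambda)\rangle\qquad(0\le i\le n-1).
\]
For $\lambda\in\Lambda$ the residue sets of $S(\lambda)+i$, $0\le i<o(\lambda)$, run once through the orbit of $\lambda$. So every $k$-subset $R$ is the residue set of $S(\lambda)+i$ for a unique pair $(\lambda,i)$ with $\lambda\in\Lambda$ and $0\le i<o(\lambda)\le n$. The condition $\lambda_k=0$ says that $S(\lambda)$ is a window starting at $0$, so $S(\lambda)+i$ is the window of $R$ starting at $i$. Hence $\tau_\Lambda(R)=i$ defines a choice, with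
\begin{equation}\label{eq:ELambda}
\mathfrak E_{\tau_\Lambda}=\{\Sigma^\lambda\mathcal U^*(i)\mid\lambda\in\Lambda,\ 0\le i<o(\lambda)\},
\end{equation}
and the windows starting at $i$ are the generators of $\mathcal A^\Lambda_i(i)$.

\begin{proposition}\label{prop:transversal}
If $\tau_\Lambda$ is unlinked, then the $\mathcal A^\Lambda_i$ form a Lefschetz decomposition of $D^b(X)$.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:B} the objects \eqref{eq:ELambda} form a full exceptional collection. So the $\mathcal A^\Lambda_i(i)$ generate $D^b(X)$, and each is admissible, being generated by a subcollection; twisting back, $\mathcal A^\Lambda_i$ is admissible. If $S'$ starts at $i$, $S$ starts at $j$ and $i>j$, then $\mathrm{Ext}^\bullet(E(S'),E(S))=0$ by Lemma~\ref{lem:exc}, since $s'_0>s_0$. This is semi-orthogonality.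
\end{proof}

Upper triangular diagrams have $\lambda_k=0$, so $Y^{mu}_{n,k}$ is a transversal once we know that it meets every orbit. It remains to show that the corresponding choice is unlinked.

\subsection*{The height function}
We need to recognize, inside $\tilde R$, the starting points of windows that are translates of $S(\lambda)$ with $\lambda\in Y^{mu}_{n,k}$. Repeat the boundary path periodically. The vertical step number $b_i$ starts at the point $(b_i-i,i)$, whose horizontal distance from the line through the diagonal is $b_i-i-(n-k)i/k=b_i-ni/k$. So for a labeling $(b_i)$ of $R$ we put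
\[
f(i)=b_i-\frac{ni}{k},\qquad\omega_m=(f(m-1),f(m-2),\ldots,f(m-k)).
\]
The function $f$ is $k$-periodic. Call the element $b_m$ \emph{maximal} for $R$ if $f(m)=\max f$, and \emph{special} for $R$ if it is maximal and $\omega_m$ is lexicographically smallest among the words $\omega_{m'}$ with $b_{m'}$ maximal. A change of labeling shifts the index and adds a constant to $f$, so these notions depend only on the element of $\tilde R$. Passing from $R$ to $R+t$ adds $t$ to $f$, so $b$ is maximal or special for $R$ if and only if $b+t$ is so for $R+t$.

\begin{lemma}\label{lem:special}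
Let $\lambda^{(m)}$ be the diagram with $S(\lambda^{(m)})=\{b_m,\ldots,b_{m+k-1}\}-b_m$. The $\lambda^{(m)}$, $m\in\mathbb Z$, are the diagrams in the orbit of $R$ with last entry $0$, and
\begin{equation}\label{eq:lambda}
\lambda^{(m)}_i=\frac{(n-k)(k-i)}{k}+f(m-i)-f(m)\qquad(1\le i\le k).
\end{equation}
The diagram $\lambda^{(m)}$ is upper triangular if and only if $b_m$ is maximal, and it is minimal upper triangular if and only if $b_m$ is special. In particular every orbit contains an upper triangular diagram.
\end{lemma}

\begin{proof}
The diagram of $R-t$ has last entry $0$ if and only if $0\in\tilde R-t$, that is, $t=b_m$ for some $m$, and then it is $\lambda^{(m)}$. We compute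
\[
\lambda^{(m)}_i=b_{m+k-i}-b_m-(k-i)=f(m+k-i)-f(m)+\frac{n(k-i)}{k}-(k-i),
\]
which is \eqref{eq:lambda} by periodicity. So $\lambda^{(m)}$ is upper triangular if and only if $f(m-i)\le f(m)$ for $1\le i\le k$, and these $m-i$ cover a full period. All upper triangular diagrams of the orbit have last entry $0$, so they are the $\lambda^{(m)}$ with $b_m$ maximal. For these $m$ the value $f(m)$ is the same, and by \eqref{eq:lambda} the sequence $\lambda^{(m)}$ differs from $\omega_m$ by a vector independent of $m$. So the lexicographic orders agree.
\end{proof}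

For $n=6$, $k=3$, $R=\{0,2,3\}$ we have $(f(0),f(1),f(2))=(0,0,-1)$. The elements $b_0=0$ and $b_1=2$ are maximal, with $\omega_0=(-1,0,0)$ and $\omega_1=(0,-1,0)$. Adding $(2,1,0)$ gives the diagrams $(1,1,0)$ and $(2,0,0)$ of Figure~\ref{fig:paths}; $b_0$ is special and $b_1$ is not.

Let $\tau=\tau_\Lambda$ with $\Lambda=Y^{mu}_{n,k}$. If $R$ is the residue set of $S(\lambda)+i$ as above, then $0$ is special for $R-i$ by Lemma~\ref{lem:special}. Hence $\tau(R)=i$ is special for $R$.

\subsection*{What maximality gives}

\begin{lemma}\label{lem:chain}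
Let $S,S'$ be windows of $R,R'$ that start in $[0,n)$ at maximal elements, and let $(S',S)$ be $q$-linked with $q\ge1$. Label $R$ by $b_0=s_0$ and $R'$ by $b'_q=s'_0$, with height functions $f,f'$. Then $1\le q\le k-1$,
\[
f'(i)\ge f(i)\quad(0\le i<q),\qquad f'(i)\le f(i)\quad(q\le i<k),
\]
and $f(0)=f(q)=f'(0)=f'(q)$. In particular $b_0,b_q$ are maximal for $R$, the elements $b'_0,b'_q$ are maximal for $R'$, and $b'_0=b_0$.
\end{lemma}

\begin{proof}
We have $q\le k-1$ by \eqref{eq:out}, and the inequalities are \eqref{eq:labels} with $a=0$. Using in turn the inequality at $i=q$, maximality of $b_0$, the inequality at $i=0$ and maximality of $b'_q$, we get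
\[
f'(q)\le f(q)\le f(0)\le f'(0)\le f'(q).\qedhere
\]
\end{proof}

If $\gcd(n,k)=1$, this already excludes links: $f(0)=f(q)$ makes $nq/k$ an integer, which is impossible for $1\le q\le k-1$. In general there are ties between maxima, and they cannot be broken arbitrarily.

\begin{example}\label{ex:36}
Let $n=6$, $k=3$, and replace $(1,1,0)$ by $(2,0,0)$ in $Y^{mu}_{6,3}$. The new transversal still consists of upper triangular diagrams. Its collection \eqref{eq:ELambda} contains $S^2\mathcal U^*(2)=E(\{2,3,6\})$ and $\Sigma^{(2,1,0)}\mathcal U^*=E(\{0,2,4\})$, and this pair is $1$-linked: $2\le2$, $3\le4$, $6\ge0+6$. Semi-orthogonality does fail. Here $\alpha=(2,1,0)$, $\beta=(4,2,2)$, and $V_\alpha\otimes V_\beta^*$ contains $V_\gamma$ with $\gamma=(2,1,0)+(-2,-2,-4)=(0,-1,-4)$, the sum of the highest weights. It satisfies \eqref{eq:bott} with $p=2$, so $\mathrm{Ext}^\bullet(S^2\mathcal U^*(2),\Sigma^{(2,1,0)}\mathcal U^*)\ne0$.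
\end{example}

\subsection*{What lexicographic minimality gives}
In the situation of Lemma~\ref{lem:chain} the maxima $0$ and $q$ cut a period of $f$ into two words $A$ and $Z$, and specialness compares the concatenations $AZ$ and $ZA$. The linking inequalities compare $A$ with $A'$ and $Z$ with $Z'$ separately, in opposite directions. To combine the two we turn $AZ\le ZA$ into an inequality with $A$ alone on one side and $Z$ alone on the other. Words of equal length are compared lexicographically, $|A|$ is the length of $A$, and $A^a$ is the concatenation of $a$ copies of $A$.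

\begin{lemma}\label{lem:words}
Let $A,Z$ be nonempty words over a totally ordered alphabet with $AZ\le ZA$. Then $A^{|Z|}\le Z^{|A|}$.
\end{lemma}

\begin{proof}
For any words $u,v$ we have $uAZv\le uZAv$. The word $A^aZ^b$ is carried to $Z^bA^a$ by $ab$ replacements of a factor $AZ$ by $ZA$, so $A^aZ^b\le Z^bA^a$. Take $a=|Z|$ and $b=|A|$. The prefixes of length $|A||Z|$ of the two sides are $A^{|Z|}$ and $Z^{|A|}$, and a weak lexicographic inequality passes to prefixes of equal length.
\end{proof}

\begin{proposition}\label{prop:U}
The choice $\tau=\tau_\Lambda$ with $\Lambda=Y^{mu}_{n,k}$ is unlinked.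
\end{proposition}

\begin{proof}
Let $S,S'\in\mathfrak E_\tau$ be windows of $R\ne R'$ with $(S',S)$ $q$-linked, $q\ge1$. They start at special elements in $[0,n)$, so Lemma~\ref{lem:chain} applies; we use its labelings. Put
\[
A=(f(k-1),\ldots,f(q)),\qquad Z=(f(q-1),\ldots,f(0)),
\]
and define $A',Z'$ by the same formulas with $f'$. These words are nonempty because $1\le q\le k-1$. By periodicity $\omega_0=(f(k-1),\ldots,f(0))=AZ$ and $\omega_q=(f(q-1),\ldots,f(q-k))=ZA$; the same computation for $f'$ gives $\omega'_0=A'Z'$ and $\omega'_q=Z'A'$. For $R$, the element $b_0$ is special and $b_q$ is maximal, so $AZ\le ZA$. For $R'$, the element $b'_q$ is special and $b'_0$ is maximal, so $Z'A'\le A'Z'$. By Lemma~\ref{lem:chain}, $Z\le Z'$ and $A'\le A$ entry by entry, and an entrywise inequality implies the lexicographic one. With Lemma~\ref{lem:words} applied to $(A,Z)$ and to $(Z',A')$ we obtain, for words of length $q(k-q)$,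
\[
A^{q}\le Z^{k-q}\le Z'^{\,k-q}\le A'^{\,q}\le A^{q}.
\]
All these words are equal, so $Z=Z'$ and $A=A'$. Then $f=f'$ on a full period, $b_i=b'_i$ for all $i$, and $R=R'$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $\Lambda=Y^{mu}_{n,k}$ we have $\mathcal A^\Lambda_i=\mathcal A_i$. Apply Propositions~\ref{prop:U} and~\ref{prop:transversal}.
\end{proof}

\begin{example}[all upper triangular diagrams]\label{ex:all}
Ties can also be broken by position. Let $\tau(R)$ be the smallest maximal element of $\tilde R$ in $[0,n)$; it exists because the set of maximal elements is invariant under translation by $n$. If distinct $S,S'\in\mathfrak E_\tau$ were $q$-linked with $q\ge1$, Lemma~\ref{lem:chain} would show that $b'_0=b_0\in[0,n)$ is maximal for $R'$, while $b'_0<b'_q=\tau(R')$. So $\tau$ is unlinked, and $\mathfrak E_\tau$ is a full exceptional collection by Theorem~\ref{thm:B}. It uses all upper triangular diagrams. For such a diagram $\lambda$ let $t(\lambda)$ be the least $t\ge1$ with $\lambda_t=(n-k)(k-t)/k$. By \eqref{eq:lambda}, if $\lambda=\lambda^{(m)}$, the maximal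 element preceding $b_m$ is $b_{m-t(\lambda)}=b_m-nt(\lambda)/k$. Hence $\mathfrak E_\tau$ consists of the bundles $\Sigma^\lambda\mathcal U^*(i)$ with $\lambda$ upper triangular and $0\le i<nt(\lambda)/k$. For $n=6$, $k=3$ the orbit of Figure~\ref{fig:paths} contributes $\Lambda^2\mathcal U^*(i)$ for $0\le i<4$ and $S^2\mathcal U^*(i)$ for $0\le i<2$, which just avoids the object $S^2\mathcal U^*(2)$ of Example~\ref{ex:36}.
\end{example}

\section{A sharp criterion and automatic fullness}\label{sec:converse}

So far linking was only a necessary condition for a nonzero Ext group. For the converse we have to exhibit a summand $V_\gamma$ of $V_\alpha\otimes V_\beta^*$ whose entries are the differences in \eqref{eq:weights}. This is what the PRV theorem of Kumar \cite{Kumar} and Mathieu \cite{Mathieu} provides. For $GL_k$ it reads as follows: \emph{if $\alpha,\mu$ are dominant weights, $w\in S_k$, and $\gamma$ is the weakly decreasing rearrangement of $\alpha+w\mu$, then $V_\gamma\subset V_\alpha\otimes V_\mu$.}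

\begin{proposition}\label{prop:converse}
For arbitrary $k$-element sets $S,S'\subset\mathbb Z$, we have $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$ if and only if $(S',S)$ is $q$-linked for some $0\le q\le k$.
\end{proposition}

\begin{proof}
One direction is Proposition~\ref{prop:linked}. Let $(S',S)$ be $q$-linked, let $\alpha,\beta$ be the weights of $S,S'$, and put $p=k-q$. Let $\gamma$ be the weakly decreasing rearrangement of the $k$ numbers $\alpha_i-\beta_{q+i}$ $(1\le i\le p)$ and $\alpha_{p+j}-\beta_j$ $(1\le j\le q)$. Each entry of $\alpha$ and each entry of $\beta$ is used once, so these numbers are the entries of $\alpha+w\mu$ for some $w\in S_k$, where $\mu=(-\beta_k,\ldots,-\beta_1)$ is the highest weight of $V_\beta^*$. By the PRV theorem $V_\gamma\subset V_\alpha\otimes V_\beta^*$. By \eqref{eq:weights} the first $p$ numbers are $\ge-q$ and the other $q$ are $\le p-n$. Since $k<n$ we have $-q>p-n$, so the first $p$ numbers are the $p$ largest. Thus $\gamma_p\ge-q=p-k$ if $p\ge1$ and $\gamma_{p+1}\le p-n$ if $q\ge1$. By \eqref{eq:bott}, $H^\bullet(X,\Sigma^\gamma\mathcal U^*)\ne0$, and by \eqref{eq:ext}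 this is a direct summand of $\mathrm{Ext}^\bullet(E(S'),E(S))$.
\end{proof}

\begin{remark}
This explains why a choice takes a single window of each $R$. If $S,S'$ are windows of the same $R$ starting at $b_a$ and $b_{a+q}$ with $1\le q\le k$, then $(S,S')$ is $0$-linked, and $(S',S)$ is $q$-linked by \eqref{eq:labels}. So $\mathrm{Ext}^\bullet$ is nonzero in both directions, and $E(S)$, $E(S')$ never belong to one exceptional collection.
\end{remark}

\begin{theorem}\label{thm:C}
Let $\tau$ be any choice. The following are equivalent:
\begin{enumerate}
\item[(1)] $\mathrm{Ext}^\bullet(E(S'),E(S))=0$ for all $S,S'\in\mathfrak E_\tau$ with $s'_0>s_0$;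
\item[(2)] $\tau$ is unlinked.
\end{enumerate}
If they hold, $\mathfrak E_\tau$ is a full exceptional collection.
\end{theorem}

\begin{proof}
Lemma~\ref{lem:exc} shows that (2) implies (1). Conversely, suppose that distinct $S,S'\in\mathfrak E_\tau$ are such that $(S',S)$ is $q$-linked with $q\ge1$. Since $S'$ is a window, $s'_{k-q}<s'_0+n$, and the linking inequality for $l=k-q$ gives $s'_0>s'_{k-q}-n\ge s_0$. By Proposition~\ref{prop:converse}, $\mathrm{Ext}^\bullet(E(S'),E(S))\ne0$, so (1) fails. The last claim is Theorem~\ref{thm:B}.
\end{proof}

Condition (1) concerns only windows with different starting points. It assumes nothing about windows with the same starting point and nothing about generation; both come out as consequences.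

\begin{corollary}\label{cor:all}
Let $\Lambda\subset Y_{k,n-k}$ contain exactly one element of each $\mathbb Z/n$-orbit, all with $\lambda_k=0$. If $\mathcal A^\Lambda_0,\mathcal A^\Lambda_1(1),\ldots,\mathcal A^\Lambda_{n-1}(n-1)$ are semi-orthogonal, then they form a Lefschetz decomposition of $D^b(X)$. Moreover, they are semi-orthogonal if and only if the choice $\tau_\Lambda$ is unlinked.
\end{corollary}

\begin{proof}
The generators of $\mathcal A^\Lambda_i(i)$ are the windows in $\mathfrak E_{\tau_\Lambda}$ that start at $i$, so semi-orthogonality is condition (1) of Theorem~\ref{thm:C} for $\tau_\Lambda$. It is therefore equivalent to $\tau_\Lambda$ being unlinked, and then Proposition~\ref{prop:transversal} applies.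
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fonarev}
Anton Fonarev, \emph{On minimal Lefschetz decompositions for Grassmannians}, arXiv:1108.2292 (2011).

\bibitem{Kumar}
Kumar, Invent. Math. \textbf{93} (1988).

\bibitem{Mathieu}
Mathieu, Compositio Math. \textbf{69} (1989).

\end{thebibliography}
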